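# Matching a lattice to the zeros of the Gaussian entire function

## 1. Emptying a disc by hand

A standard complex Gaussian variable $\zeta$ has density $\pi^{-1}e^{-|\zeta|^2}$ on $\mathbb C$, so $\mathbb P(|\zeta|>t)=e^{-t^2}$ and $|\zeta|^2$ is exponential with mean $1$. Let $\zeta_0,\zeta_1,\dots$ be independent standard complex Gaussians. The **Gaussian entire function** (GEF) is
$$F(z)=\sum_{n\ge0}\zeta_n\frac{z^n}{\sqrt{n!}},\qquad Z_F=F^{-1}(0).$$
Write $D(z,\rho)$ and $\bar D(z,\rho)$ for open and closed discs, and $B_r=D(0,r)$. How expensive is it to keep all zeros out of $B_r$?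

**Two terms.** The polynomial $\zeta_0+\zeta_1z$ has the single zero $a=-\zeta_0/\zeta_1$, and
$$\mathbb P(|a|\ge r)=\mathbb P\big(|\zeta_0|^2\ge r^2|\zeta_1|^2\big)=\int_0^\infty e^{-r^2t}e^{-t}\,dt=\frac1{1+r^2}.$$
This is cheap: one ratio has to be unusual.

**All terms.** On $|z|=r$ the $n$-th term has weight $r^n/\sqrt{n!}$. The squared weights $r^{2n}/n!$ sum to $e^{r^2}$, and they are small only once $n$ is a large multiple of $r^2$. If we want $\zeta_0$ to dominate, one way is to make each of the first $16r^2$ or so coefficients smaller than about $e^{-r^2}$. To see that this works we need one inequality, which will return: for $x\ge0$, Cauchy–Schwarz gives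
$$\sum_{n\ge0}\frac{x^n}{\sqrt{n!}}=\sum_{n\ge0}2^{-n/2}\,\frac{(2x^2)^{n/2}}{\sqrt{n!}}\le\Big(\sum_n2^{-n}\Big)^{1/2}\Big(\sum_n\frac{(2x^2)^n}{n!}\Big)^{1/2}=\sqrt2\,e^{x^2}.\tag{1}$$

**Lemma 1 (a criterion for an empty disc).** Let $r\ge1$ and $N=\lceil16r^2\rceil$, so $N\le17r^2$. If $|c_0|>2$, $|c_n|\le\frac12e^{-r^2}$ for $1\le n\le N$, and $|c_n|\le2^{n/2}$ for $n>N$, then $\sum_nc_nz^n/\sqrt{n!}$ has no zero in $\bar D(0,r)$.

*Proof.* Let $|z|\le r$. By (1), the terms $1\le n\le N$ add up to at most $\frac12e^{-r^2}\sqrt2e^{r^2}<1$ in modulus. For $n>N$ we have $n\ge16r^2$, and $n!\ge(n/e)^n$, so the $n$-th term is at most $(2er^2/n)^{n/2}\le(e/8)^{n/2}$. Since $\sqrt{e/8}<0.6$ and $N\ge16$, these add up to less than $0.6^{17}/0.4<1$. Hence the sum has modulus greater than $2-1-1=0$. $\square$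

Now compute the probability that $c_n=\zeta_n$ satisfies the three conditions, which are independent. The first has probability $e^{-4}$. Using $1-e^{-y}\ge y/2$ on $[0,1]$, each condition with $1\le n\le N$ has probability $1-\exp(-e^{-2r^2}/4)\ge e^{-2r^2}/8$. The last one fails with probability at most $\sum_{n>N}e^{-2^n}\le2e^{-2^N}\le\frac12$. So for $r\ge1$
$$\mathbb P(Z_F\cap B_r=\emptyset)\ge\tfrac12e^{-4}\big(e^{-2r^2}/8\big)^{17r^2}\ge e^{-100r^4},\tag{2}$$
since $34r^4+17(\log8)r^2+4+\log2\le(34+35.4+4.7)r^4$. The exponent $r^4$ is (about $r^2$ coefficients) times (a cost of order $r^2$ for each).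

**Now bring in a lattice.** The zeros have intensity $1/\pi$, so on average one zero per area $\pi$. The lattice $\Lambda=\sqrt\pi\,\mathbb Z^2$ has the same density. Suppose somebody matches $\Lambda$ bijectively to $Z_F$ by a map $M$. If $B_r$ contains no zero, the lattice point $0$ has to travel at least $r$. By (2), no matching can satisfy $\mathbb P(\|M(0)\|\ge r)=o(e^{-100r^4})$.

The question is whether some translation invariant matching has a tail of that order. Is the single point's obstruction, a hole, the only one that matters, up to the constant in the exponent? In "Optimal matchings of randomly perturbed lattices", arXiv:2506.16873 (2025), Dor Elboim, Yinon Spinka and Oren Yakir have the bound $\exp(-cr^4/\log r)$ for some invariant matching, and they write: "We do not know whether the logarithmic correction can be removed for the GEF zeros, and it would be interesting to find out." We shall prove that it can be removed.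

## 2. Invariant matchings and the three theorems

Throughout, $m$ (or $|\cdot|$ for sets) is Lebesgue measure on $\mathbb C\cong\mathbb R^2$, and $n$ is the counting measure of $Z_F$. For $x\in\Lambda$, $Q_x$ is the closed square of side $\sqrt\pi$ centered at $x$. So $|Q_x|=\pi$, and each point of $Q_x$ is within $\sqrt{\pi/2}<1.26$ of $x$.

**Definition (translation invariant perfect matching).** This is a random bijection $M:\Lambda\to Z_F$, defined on a common probability space with $F$ and possibly using extra randomness, such that the joint law of $(Z_F,M)$ is invariant under translations by $\Lambda$. In terms of the displacement $D(x):=M(x)-x$: for each $\lambda\in\Lambda$, the pair $(Z_F-\lambda,\ D(\cdot+\lambda))$ has the law of $(Z_F,D)$. The same definition applies to other simple point processes $Z$.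

*Example.* Let $\tau$ be uniform in $Q_0$ and $Z=\Lambda+\tau$. Then $D\equiv\tau$ gives the invariant perfect matching $M(x)=x+\tau$.

As $r\to\infty$, $A\simeq B$ means $A=O(B)$ and $B=O(A)$. The following two facts are given.

* (i) $\log\mathbb P(Z_F\cap B_r=\emptyset)\simeq-r^4$.
* (ii) There is a translation invariant matching with $\mathbb P(\|M(0)\|\ge r)\le\exp(-cr^4/\log r)$ for some $c>0$ and all large $r$.

We shall not use (ii), and the part of (i) that matters for us is (2), which we have just proved.

**Theorem 1.** There are a translation invariant perfect matching $M:\Lambda\to Z_F$ and $c>0$ with $\mathbb P(\|M(0)\|\ge r)\le\exp(-cr^4)$ for all large $r$.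

**Theorem 2 (sharpness, uniform version).**

1. For the $M$ of Theorem 1, $\log\mathbb P(\|M(0)\|\ge r)\simeq-r^4$. Moreover, for Borel $B\subset[0,\infty)$ and $Q=[-\frac{\sqrt\pi}2,\frac{\sqrt\pi}2)^2$,
$$\mathbb E\,\#\{a\in Z_F\cap Q:\ |M^{-1}(a)-a|\in B\}=\mathbb P(\|M(0)\|\in B).$$
2. For the $M$ of Theorem 1, a.s. $\displaystyle\limsup_{L\to\infty}\ (\log L)^{-1/4}\max_{x\in\Lambda\cap B_L}|M(x)-x|<\infty$.
3. There is an absolute $c'>0$ such that a.s., for every bijection $M:\Lambda\to Z_F$ (invariant or not), $\displaystyle\liminf_{L\to\infty}\ (\log L)^{-1/4}\max_{x\in\Lambda\cap B_L}|M(x)-x|\ge c'$.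

**Theorem 3 (general criterion).** Let $Z$ be a simple point process in $\mathbb C$ and $u$ a jointly measurable random function, a.s. in $L^1_{loc}$, with $\Delta u=2\pi\sum_{a\in Z}\delta_a-2m$ in the sense of distributions. Let $I_{w,k}=\int_{D(w,2^k)}|u|\,dm$, and suppose that the law of $(Z,(I_{w,k})_{w\in\Lambda,k\ge1})$ is invariant under simultaneous translation of $Z$ and of the index $w$ by $\Lambda$. Suppose that for some $K$ and all $s=2^k$, $k\ge1$,
$$\mathbb P\Big(\int_{D(0,s)}|u|\,dm>Ks^4\Big)\le p(s),\qquad\sum_k4^kp(2^k)<\infty.$$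
Then there are a $\Lambda$-invariant perfect matching $M:\Lambda\to Z$ and constants $c,C$ depending only on $K$ with $\mathbb P(\|M(0)\|\ge r)\le C\sum_{k:\,2^k\ge cr}4^kp(2^k)$ for $r\ge C$.

*Example for Theorem 3.* Take $Z=\Lambda+\tau$ again. On the torus $\mathbb C/\Lambda$ the measure $2\pi\delta_0-2m$ has total mass $0$, so there is a $\Lambda$-periodic $v\in L^1_{loc}$ with $\Delta v=2\pi\sum_{x\in\Lambda}\delta_x-2m$. Put $u=v(\cdot-\tau)$. By periodicity $\int_{D(0,s)}|u|\,dm\le C's^2\le C's^4$ for $s\ge2$, so with $K=C'$ we may take $p\equiv0$. Theorem 3 then yields a matching with bounded displacement, in agreement with $M(x)=x+\tau$.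

## 3. Counting zeros with the potential

The purpose of this section is to turn "how many zeros are in this region?" into an integral that we can estimate. The textbook fact is that for an entire $F\not\equiv0$, $\log|F|\in L^1_{loc}$ and $\Delta\log|F|=2\pi n$ as distributions, zeros counted with multiplicity. For $F(z)=z$ this is $\Delta\log|z|=2\pi\delta_0$.

Put $u(z)=\log|F(z)|-|z|^2/2$. Since $\Delta(|z|^2/2)=2$, we have $\Delta u=2\pi n-2m$, that is,
$$\int g\,dn=\frac1\pi\int g\,dm+\frac1{2\pi}\int u\,\Delta g\,dm,\qquad g\in C_c^\infty(\mathbb C).\tag{3}$$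
The first term is the expected count and the second is the error. To know that zeros are where they should be, it is enough to know that $u$ is not too large.

*What $u$ looks like in a hole.* Suppose $F\equiv1$ on $D(0,s)$, the extreme form of the event in Lemma 1. Then $u=-|z|^2/2$ there, and $\int_{D(0,s)}|u|\,dm=\int_0^s\frac{\rho^2}2\,2\pi\rho\,d\rho=\frac\pi4s^4$. So $s^4$ is the natural size of $\int_{D(0,s)}|u|$ at a hole of radius $s$.

**The zeros are a.s. simple.** We need this so that $n$ counts points. Write $F=\zeta_0+G$ with $G$ nonconstant a.s. and independent of $\zeta_0$. A multiple zero at $z$ means $G'(z)=0$ and $-\zeta_0=G(z)$, so $-\zeta_0$ is one of the countably many critical values of $G$. As $\zeta_0$ has a density and is independent of $G$, this has probability $0$.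

**The pair $(Z_F,u)$ is jointly stationary.** For $w\in\mathbb C$ let $F_w(z)=e^{-z\bar w-|w|^2/2}F(z+w)$. Since $\mathbb E F(z)\overline{F(z')}=e^{z\bar z'}$,
$$\mathbb E F_w(z)\overline{F_w(z')}=e^{-z\bar w-\bar z'w-|w|^2}e^{(z+w)(\bar z'+\bar w)}=e^{z\bar z'}.$$
So $F_w$ is a complex Gaussian process with the covariance of $F$, hence has the law of $F$. Its zero set is $Z_F-w$, and its potential is
$$\log|F(z+w)|-\operatorname{Re}(z\bar w)-\tfrac{|w|^2}2-\tfrac{|z|^2}2=\log|F(z+w)|-\tfrac{|z+w|^2}2=u(z+w).$$

## 4. The probability that $\int_{D(w,s)}|u|$ exceeds $Ks^4$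

We need a bound on $u$ that fails with probability only $e^{-s^4}$ at scale $s$. A bound on $\sup|u|$ is out of the question, since $u=-\infty$ at each zero. The integral of $|u|$ is what (3) asks for anyway.

**Lemma 2 (one-scale estimate).** With $K=1800\pi$, for all $w\in\mathbb C$ and $s\ge2$: $\ \mathbb P\big(\int_{D(w,s)}|u|\,dm>Ks^4\big)\le e^{-s^4}$.

*Proof.* The integral is a random variable by Fubini. By stationarity we may take $w=3s$, and then $D(w,s)\subset\{2s\le|z|\le4s\}$. The reason for this choice is that we shall integrate over circles $|z|=\rho\ge2s$, while a point where $F$ is not small can be found in $|z|\le s$, well inside. Let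
$$E_1=\{\max_{|z|\le4s}|F|\le e^{34s^2}\},\qquad E_2=\{\max_{|z|\le s}|F|\ge e^{-s^2}\}.$$

**Step 1.** *This step shows that $F$ is rarely too large.* If $|\zeta_n|\le e^{s^2}2^{n/2}$ for all $n$, then on $|z|\le4s$, by (1) with $x^2=2(4s)^2=32s^2$, $|F(z)|\le e^{s^2}\sqrt2e^{32s^2}\le e^{34s^2}$. Using $2^n\ge n+1$,
$$\mathbb P(E_1^c)\le\sum_{n\ge0}\exp(-e^{2s^2}2^n)\le\sum_{n\ge0}\exp(-e^{2s^2}(n+1))\le2\exp(-e^{2s^2})\le2e^{-2s^4},$$
where the last inequality is $e^y\ge y^2/2$ with $y=2s^2$.

**Step 2.** *This step shows that $F$ is rarely small everywhere near the origin.* On $E_2^c$, Cauchy's inequality on $|z|=s$ gives $|\zeta_n|s^n/\sqrt{n!}<e^{-s^2}$ for all $n$. For $0\le n\le s^2$ we have $\sqrt{n!}\le n^{n/2}\le s^n$, so $|\zeta_n|<e^{-s^2}$, an event of probability $1-\exp(-e^{-2s^2})\le e^{-2s^2}$. There are at least $s^2$ such $n$, so by independence $\mathbb P(E_2^c)\le e^{-2s^4}$.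

**Step 3.** *This step converts the two bounds into a bound for $\int|u|$ on $E_1\cap E_2$.* Take $p$ with $|p|\le s$ and $|F(p)|\ge e^{-s^2}$. For $\rho\in[2s,4s]$ let $P(\theta)=\frac{\rho^2-|p|^2}{|\rho e^{i\theta}-p|^2}$ be the Poisson kernel of $D(0,\rho)$ at $p$, so that $\int P\frac{d\theta}{2\pi}=1$ and
$$P\ge\frac{\rho-|p|}{\rho+|p|}\ge\frac{2s-s}{2s+s}=\frac13.$$
As $\log|F|$ is subharmonic, $-s^2\le\log|F(p)|\le\int P\log|F(\rho e^{i\theta})|\frac{d\theta}{2\pi}$. Splitting $\log=\log^+-\log^-$,
$$\tfrac13\int\log^-|F(\rho e^{i\theta})|\tfrac{d\theta}{2\pi}\le\int P\log^-|F|\tfrac{d\theta}{2\pi}\le s^2+\int P\log^+|F|\tfrac{d\theta}{2\pi}\le35s^2.$$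
So the circle average of $|\log|F||$ is at most $105s^2+34s^2=139s^2$. As $|z|^2/2\le8s^2$, the circle average of $|u|$ is at most $147s^2\le150s^2$. The annulus has area $12\pi s^2$, so
$$\int_{2s\le|z|\le4s}|u|\,dm\le150s^2\cdot12\pi s^2=1800\pi s^4=Ks^4.$$

The exceptional probability is at most $2e^{-2s^4}+e^{-2s^4}=3e^{-2s^4}\le e^{-s^4}$, since $s\ge2$. $\square$

## 5. One lattice point: one scale falls short, a finer scale suffices

Before treating all of $\Lambda$, let us ask for a zero near the origin. Let $h_0:\mathbb C\to[0,1]$ be smooth and radial, equal to $1$ on $\bar D(0,1)$, supported in $\bar D(0,2)$, with $|\Delta h_0|\le C_0$. Put $g(z)=h_0(z/r)$ in (3). Then $\int g\,dm\ge\pi r^2$ and $|\Delta g|\le C_0r^{-2}$, so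
$$n(\bar D(0,2r))\ \ge\ r^2-\frac{C_0}{2\pi r^2}\int_{D(0,2r)}|u|\,dm.$$

**Where the direct attempt stops.** Apply Lemma 2 with $s=2r$. Outside an event of probability $e^{-16r^4}$ the error is at most $\frac{C_0}{2\pi r^2}\cdot16Kr^4=14400\,C_0r^2$. It has the same order $r^2$ as the main term, but the constant is hopeless: writing $h_0$ as a function of $\rho$, we have $(\rho h_0')'=\rho\Delta h_0\ge-C_0\rho$ and $h_0'(1)=0$, so
$$-1=h_0(2)-h_0(1)\ge-C_0\int_1^2\frac{\rho^2-1}{2\rho}\,d\rho=-C_0\Big(\frac34-\frac{\log2}2\Big),$$
and so $C_0>2$. Nor is this only careless bookkeeping: by the computation in Section 3, a bound $\int_{D(0,s)}|u|\le Ks^4$ with $K\ge\pi/4$ does not even exclude $F\equiv1$ on $D(0,s)$.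

**The way past it.** Keep the test function at scale $r$, but control $u$ at the smaller scale $r/A$, with a large constant $A$. Consider the square grid of spacing $r/A$ and its points $w$ with $|w|\le2r+r/A$. The grid squares around these points lie in $D(0,4r)$ for $A\ge1$, so there are at most $16\pi A^2$ of them, and the discs $D(w,r/A)$ cover $D(0,2r)$. For $r\ge2A$, outside an event of probability $16\pi A^2e^{-(r/A)^4}$ each disc has $\int|u|\le K(r/A)^4$. Summing,
$$\int_{D(0,2r)}|u|\,dm\le16\pi A^2\cdot K(r/A)^4=16\pi KA^{-2}r^4,\qquad n(\bar D(0,2r))\ge r^2\big(1-8C_0KA^{-2}\big).$$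
Once $A^2>8C_0K$ this is positive. The number of cells grows like $A^2$ while the contribution of each falls like $A^{-4}$. The price is $e^{-(r/A)^4}$ in place of $e^{-r^4}$, which only changes the constant in the exponent.

**What is missing for all lattice points at once.** One could join lattice points and zeros at distance at most a fixed $r$ and check Hall's condition. This fails for every fixed $r$: by (2), with positive probability $0$ has no zero within distance $r$ (if $r<1$, use $B_1\supset B_r$). The edge length must therefore depend on the place. Where there is a bad disc of radius $2^k$ it must be of order $A2^k$, and it must change slowly from place to place, so that the test functions and covering arguments still behave as they do for constant $r$.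

## 6. A random length that varies slowly

From here to the end of Section 10 we use only the following four properties, where $I_{w,k}=\int_{D(w,2^k)}|u|\,dm$. This will give Theorem 3 along with Theorem 1. We write $Z$ for the point process and $n$ for its counting measure.

* (P1) $Z$ is a.s. simple.
* (P2) Formula (3) holds a.s.
* (P3) The law of $(Z,(I_{w,k})_{w\in\Lambda,k\ge1})$ is invariant under simultaneous translation of $Z$ and $w$ by $\Lambda$.
* (P4) $\mathbb P(I_{w,k}>K2^{4k})\le p(2^k)$ for $w\in\Lambda$, $k\ge1$, and $\sum_k4^kp(2^k)<\infty$.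

For the GEF, (P1)–(P3) were shown in Section 3, and (P4) with $K=1800\pi$, $p(s)=e^{-s^4}$ is Lemma 2. In Theorem 3 they are the hypotheses; (P4) is assumed there for $w=0$ and transfers to all $w\in\Lambda$ by (P3).

**Definition (the scale $R$).** Let $A\ge4$ be a constant depending only on $K$, to be fixed in Section 8. Call $(w,k)$, $w\in\Lambda$, $k\ge1$, *bad* if $I_{w,k}>K2^{4k}$. Put
$$R(z)=\max\Big(A,\ \sup\{A2^k-\tfrac18|z-w|:\ (w,k)\text{ bad}\}\Big).$$

*Example.* If $(0,k)$ is the only bad pair, $R(z)=\max(A,A2^k-|z|/8)$: a cone over the bad disc that has come down to the ground level $A$ at distance $8A(2^k-1)$. In general $R$, when finite, is the smallest $\frac18$-Lipschitz function that is at least $A$ everywhere and at least $A2^k$ at $w$ for each bad $(w,k)$.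

For each $z$, $R(z)$ is a random variable, as a supremum of countably many.

**Step 1.** *This step bounds the tail of $R(0)$.* Let $r\ge2A$ and $R(0)\ge r$. As $r>A$, there is a bad $(w,k)$ with $A2^k-|w|/8>r/2$. Then $2^k>r/(2A)$ and $|w|<8A2^k$. There are at most $C_A4^k$ points $w\in\Lambda$ with $|w|<8A2^k$, so by (P4)
$$\mathbb P(R(0)\ge r)\le C_A\sum_{k:\,2^k>r/(2A)}4^kp(2^k),\qquad r\ge2A.\tag{4}$$
The right side tends to $0$ as $r\to\infty$, so $R(0)<\infty$ a.s. A supremum of $\frac18$-Lipschitz functions that is finite at one point is finite everywhere and $\frac18$-Lipschitz. So a.s. $R$ is finite, $\frac18$-Lipschitz and $R\ge A\ge4$. By (P3), $(Z,R)$ is jointly $\Lambda$-stationary: $(Z-\lambda,R(\cdot+\lambda))$ has the law of $(Z,R)$ for $\lambda\in\Lambda$.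

**Step 2.** *This step shows that $u$ is controlled around every point at scale $R/A$.* We claim
$$\int_{D(z,R(z)/4A)}|u|\,dm\le256K\,(R(z)/A)^4\qquad\text{for all }z\in\mathbb C.\tag{5}$$
Let $k$ be the least integer with $(A-1)2^k>R(z)$. Since $R(z)\ge A>A-1$, we have $k\ge1$. By minimality $2^k\le2R(z)/(A-1)\le4R(z)/A$. Let $w\in\Lambda$ be nearest to $z$, so $|w-z|<1.26$. If $(w,k)$ were bad, then
$$R(z)\ge A2^k-1.26/8\ge(A-1)2^k>R(z),$$
a contradiction. So $(w,k)$ is not bad, and $\int_{D(w,2^k)}|u|\,dm\le K2^{4k}\le256K(R(z)/A)^4$. Finally $D(z,2^k-1.26)\subset D(w,2^k)$, and $2^k-1.26\ge2^k/4\ge R(z)/(4A)$, because $\frac34\cdot2^k\ge1.5$ and $2^k>R(z)/(A-1)$. This proves (5).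

**Step 3.** *This step collects what slow variation gives us; every covering argument below is an instance of it.*

**Lemma 3 (slow variation).** Suppose $R\ge4$ is $\frac18$-Lipschitz.

* (a) If $|y-z|\le R(z)/4$, then $\frac{31}{32}R(z)\le R(y)\le\frac{33}{32}R(z)$.
* (b) If $0<t\le1.6$ and $|y-z|\le t(R(y)+R(z))$, then $|y-z|\le2.5\,t\,R(z)$.
* (c) Let $E\subset\mathbb C$, $0<t\le1.6$, and let $\{y_j\}\subset E$ be a maximal set for which the discs $D(y_j,tR(y_j))$ are pairwise disjoint. Then each $y\in E$ lies in some $\bar D(y_j,2.5\,t\,R(y_j))$. If $E$ is bounded, the family is finite.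

*Proof.* (a) is the Lipschitz bound. (b): $|y-z|\le t(2R(z)+|y-z|/8)$, and $1-t/8\ge0.8$, so $|y-z|\le2tR(z)/0.8$. (c): maximal sets exist by Zorn's lemma. If $y\in E$ is not one of the $y_j$, then by maximality $D(y,tR(y))$ meets some $D(y_j,tR(y_j))$, so $|y-y_j|\le t(R(y)+R(y_j))$, and (b) applies. If $E$ is bounded, so is $R$ on $E$, and disjoint discs of radius at least $4t$ inside a bounded set are finitely many. $\square$

Maximal families are used only for a fixed realization, so no measurability of them is needed. In Sections 7–9 we fix a realization with $R$ finite, $Z$ simple and (3) valid. In these sections the only constants that may depend on $A$ are those where $A$ is written.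

## 7. Test functions that follow a set at scale $R$

Hall's condition is about arbitrary finite sets, whose unions of squares can have any shape. We need, for such a set $U$, a smooth function that is $1$ on a collar of width $R$ around $U$, and whose Laplacian is $O(R^{-2})$ no matter what $U$ looks like. We build it from a partition of unity that does not depend on $U$.

**Lemma 4 (partition of unity).** There are points $z_i$, with $R_i:=R(z_i)$, and smooth $\chi_i\ge0$ supported in $\bar D(z_i,R_i/4)$ with $\sum_i\chi_i=1$, such that the discs $\bar D(z_i,R_i/8)$ cover $\mathbb C$, each $z$ lies in at most $41$ of the discs $\bar D(z_i,R_i/4)$, only finitely many of these meet a given bounded set, and $|\Delta\chi_i(z)|\le CR(z)^{-2}$ with $C$ absolute.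

*Proof.* Let $\{z_i\}$ be maximal in $\mathbb C$ such that the discs $D(z_i,R_i/20)$ are disjoint.

*Covering.* This is Lemma 3(c) with $t=1/20$, since $2.5/20=1/8$.

*Overlap.* If $|z-z_i|\le R_i/4$, then $\frac{31}{32}R_i\le R(z)\le\frac{33}{32}R_i$ by Lemma 3(a). Hence $D(z_i,R_i/20)\subset D(z,0.3R_i)\subset D(z,0.31R(z))$, and the radius $R_i/20$ is at least $\frac{32}{33}R(z)/20$. These discs are disjoint, so comparing areas there are at most $(0.31\cdot20\cdot\frac{33}{32})^2<41$ of them.

*Local finiteness.* If $\bar D(z_i,R_i/4)$ meets a bounded set $B$, then $R_i\le\frac{32}{31}\sup_BR$, so $z_i$ lies in a bounded set determined by $B$ and $R$. The disjoint discs $D(z_i,R_i/20)$ have radii at least $\frac15$, so only finitely many $i$ occur.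

*The functions.* Fix a smooth $h:\mathbb C\to[0,1]$ equal to $1$ on $\bar D(0,\frac18)$ and supported in $\bar D(0,\frac14)$, with $|\nabla h|,|\Delta h|\le C_h$. Set $h_i(z)=h((z-z_i)/R_i)$, $H=\sum_jh_j$, $\chi_i=h_i/H$. By local finiteness $H$ is smooth, and $H\ge1$ by covering. So the $\chi_i$ are smooth, nonnegative, have the right supports and sum to $1$.

*The Laplacian.* We have $|\nabla h_i|\le C_hR_i^{-1}$ and $|\Delta h_i|\le C_hR_i^{-2}$, and on $\bar D(z_i,R_i/4)$, $R_i^{-1}\le\frac{33}{32}R(z)^{-1}$. At each $z$ at most $41$ indices contribute to the derivatives of $H$, so $|\nabla H|\le50C_hR^{-1}$ and $|\Delta H|\le50C_hR^{-2}$. Now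
$$\Delta\chi_i=\frac{\Delta h_i}H-\frac{2\nabla h_i\cdot\nabla H+h_i\Delta H}{H^2}+\frac{2h_i|\nabla H|^2}{H^3},\qquad H\ge1,$$
so $|\Delta\chi_i(z)|\le CR(z)^{-2}$ with $C$ depending only on the fixed function $h$. $\square$

**The collar and its test function.** Let $U\subset\mathbb C$ be nonempty and closed, with $U$ bounded or $\mathbb C\setminus U$ bounded. (The second kind will be needed for finite sets of zeros.) Put
$$U'=\{z:\operatorname{dist}(z,U)\le R(z)\},\qquad I=\{i:\bar D(z_i,R_i/4)\cap U'\ne\emptyset\},$$
$$U''=\bigcup_{i\in I}\bar D(z_i,R_i/4),\qquad\varphi=\sum_{i\in I}\chi_i,\qquad T=U''\setminus U'.$$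

**Lemma 5 (properties of $\varphi$).** $U',U''$ are closed and $U\subset U'\subset U''$. The function $\varphi$ is smooth, $0\le\varphi\le1$, $\varphi=1$ on $U'$, $\varphi=0$ off $U''$, $\Delta\varphi=0$ off $T$, and $|\Delta\varphi|\le C_1R^{-2}$ with $C_1=41C$ absolute. The sets $T$ and $U'\setminus U$ are bounded, and $U''$ is bounded if $U$ is. Moreover
$$\operatorname{dist}(y,U)\le1.6\,R(y)\qquad(y\in U'').\tag{6}$$

*Proof.* $U'$ is closed because $R$ and $\operatorname{dist}(\cdot,U)$ are continuous, and $U''$ is closed by local finiteness. A point of $U'$ lies in some $\bar D(z_i,R_i/8)$, and then $i\in I$; so $U'\subset U''$.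

Smoothness, $0\le\varphi\le1$ and $\varphi=0$ off $U''$ are clear. Let $z\in U'$. Every disc $\bar D(z_i,R_i/4)$ containing $z$ has $i\in I$. The others, by local finiteness, stay at positive distance from $z$. So near $z$ all $\chi_i$ with $i\notin I$ vanish, and $\varphi=1$ in a neighborhood of $z$. Hence $\Delta\varphi=0$ on $U'$. It also vanishes on the open set $\mathbb C\setminus U''$. The bound on $|\Delta\varphi|$ follows from the overlap bound and Lemma 4.

For (6), let $y\in U''$, choose $i\in I$ with $y\in\bar D(z_i,R_i/4)$ and $v\in U'\cap\bar D(z_i,R_i/4)$. Then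
$$\operatorname{dist}(y,U)\le|y-v|+R(v)\le\big(\tfrac12+\tfrac{33}{32}\big)R_i=\tfrac{49}{32}R_i\le\tfrac{49}{31}R(y)\le1.6R(y).$$
If $U$ is bounded, (6) and $1.6R(y)\le1.6R(0)+0.2|y|$ show that $U''$ is bounded, and with it $T$ and $U'\setminus U$. If $\mathbb C\setminus U$ is bounded, $T$ and $U'\setminus U$ are subsets of it. $\square$

## 8. The collar pays for the Laplacian

If we insert $\varphi$ in (3), the collar $U'\setminus U$ gives us $|U'\setminus U|/\pi$ extra zeros beyond $|U|/\pi$, and the error term takes some away. The aim of this section is to show that the error is at most half the gain. Heuristically, $T$ is a layer just outside $U'$ of thickness at most $0.6R$, while the collar has thickness $R$, so their areas should be comparable; and on $T$ the trick of Section 5 makes $|u|\,|\Delta\varphi|$ of average size $A^{-2}$. The two lemmas make these two points precise.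

**Lemma 6 (area of the layer).** With $T^*=\bigcup_{y\in T}D(y,R(y)/20)$: $\ |T^*|\le1600\,|U'\setminus U|$.

*Proof.* We may assume $T\ne\emptyset$.

**Step 1.** *This step finds, near each $y\in T$, a disc of radius comparable to $R(y)$ inside the collar.* Let $q\in U$ be a nearest point to $y$. Since $y\notin U'$, and by (6), $R(y)<|y-q|\le1.6R(y)$. Let $p\in[q,y]$ with $|p-q|=R(y)/4$. A nearest point to $y$ is also a nearest point to every point of the segment $[q,y]$, so $\operatorname{dist}(p,U)=R(y)/4$; and $|p-y|\le1.35R(y)$. For $\xi\in D(p,R(y)/8)$,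
$$0<\operatorname{dist}(\xi,U)\le\tfrac38R(y),\qquad|\xi-y|\le1.475R(y),\qquad R(\xi)\ge\big(1-\tfrac{1.475}8\big)R(y)\ge\tfrac38R(y).$$
So $\xi\in U'\setminus U$, and $D(p,R(y)/8)\subset(U'\setminus U)\cap D(y,1.6R(y))$.

**Step 2.** *This step sums over disjoint discs.* Choose a maximal $\{y_l\}\subset T$ with the discs $D(y_l,1.6R(y_l))$ disjoint; it is finite, as $T$ is bounded. By Step 1,
$$|U'\setminus U|\ge\sum_l\pi R(y_l)^2/64.$$
By Lemma 3(c) with $t=1.6$, each $y\in T$ has some $l$ with $|y-y_l|\le4R(y_l)$, and then $R(y)\le1.5R(y_l)$. As $4+1.5/20\le5$, $T^*\subset\bigcup_lD(y_l,5R(y_l))$. Hence $|T^*|\le\sum_l25\pi R(y_l)^2\le25\cdot64\,|U'\setminus U|=1600\,|U'\setminus U|$. $\square$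

**Lemma 7 (the error term).** $\left|\int u\,\Delta\varphi\,dm\right|\le C_4A^{-2}|U'\setminus U|$, where $C_4$ depends only on $K$ (and the fixed $h$), not on $A$.

*Proof.* The plan is to cover $T$ by cells of size $R/A$ and to use (5) in each. Take a maximal $\{y_j\}\subset T$ with the discs $D(y_j,R(y_j)/20A)$ disjoint. By Lemma 3(c) with $t=1/(20A)$, each $y\in T$ has some $j$ with $|y-y_j|\le R(y_j)/8A$, so the discs $D(y_j,R(y_j)/4A)$ cover $T$. On each of them $R\ge(1-\frac1{32A})R(y_j)$, so $R^{-2}\le2R(y_j)^{-2}$. With Lemma 5 and (5),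
$$\Big|\int u\,\Delta\varphi\,dm\Big|\le C_1\sum_j\int_{D(y_j,R(y_j)/4A)}|u|R^{-2}\,dm\le C_1\sum_j\frac2{R(y_j)^2}\cdot\frac{256K\,R(y_j)^4}{A^4}=\frac{512\,C_1K}{A^4}\sum_jR(y_j)^2.$$
The discs $D(y_j,R(y_j)/20A)$ are disjoint and contained in $T^*$, so $\sum_jR(y_j)^2\le\frac{400A^2}\pi|T^*|$. Lemma 6 finishes the proof, with $C_4=512\cdot400\cdot1600\,C_1K/\pi$. $\square$

**Choice of $A$.** Fix $A\ge4$ with $C_4A^{-2}\le1$. This is legitimate because $C_4$ does not depend on $A$, and $A$ depends only on $K$. For every $U$ as in Section 7,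
$$\Big|\int u\,\Delta\varphi\,dm\Big|\le|U'\setminus U|.\tag{7}$$

## 9. Hall's condition on both sides

**Textbook facts.** *Hall's theorem* (M. Hall Jr.): in a bipartite graph in which every vertex of one side $X$ has finite degree, if $\#N(S)\ge\#S$ for all finite $S\subset X$, where $N(S)$ is the set of neighbors of $S$, then there is an injection of $X$ into the other side along edges. Finite degrees are needed: join $0$ to all of $\{1,2,\dots\}$ and join $n\ge1$ only to its copy $n$; Hall's condition holds for $X=\{0,1,2,\dots\}$, but there is no injection. In infinite graphs the condition on one side does not give a perfect matching either: in the graph on two copies of $\{0,1,2,\dots\}$ with edges $n\sim n+1$ from the first copy to the second, $n\mapsto n+1$ is an injection, but the vertex $0$ of the second copy has no neighbor. So we check both sides.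

*Cantor–Bernstein*: if $f:X\to Y$ and $g:Y\to X$ are injections along edges, there is a bijection $X\to Y$ along edges, equal at each $x$ to $f(x)$ or $g^{-1}(x)$. Indeed, draw arrows $x\to f(x)$ and $y\to g(y)$ on $X\sqcup Y$. Each vertex has one outgoing and at most one incoming arrow, so every component is a cycle, a two-sided infinite path, or a one-sided infinite path with a first vertex. If the first vertex lies in $Y$, the arrows $y\to g(y)$ match the component perfectly; in all other cases the arrows $x\to f(x)$ do.

**The graph.** Join $x\in\Lambda$ and $a\in Z$ if and only if $|x-a|\le2R(a)$. Then $R(a)\le R(x)+|x-a|/8\le R(x)+R(a)/4$, so $R(a)\le\frac43R(x)$ and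
$$|x-a|\le\tfrac83R(x)\qquad\text{for every edge }(x,a).\tag{8}$$
So the edge length is also controlled by $R$ at the lattice point, which is where we know the tail. All degrees are finite: the neighbors of $a$ are lattice points in $\bar D(a,2R(a))$, those of $x$ are points of $Z$ in $\bar D(x,\frac83R(x))$. Every $a\in Z$ has a neighbor, since $2R(a)\ge8>1.26$.

**Lemma 8.** The graph has a perfect matching.

*Proof.* **Step 1.** *This step shows that finite sets of lattice points have enough zeros as neighbors.* Let $S\subset\Lambda$ be finite and nonempty, and $U=\bigcup_{x\in S}Q_x$, so $|U|=\pi\#S$. As $U''$ is bounded, $\varphi\in C_c^\infty$; and $\int\varphi\,dm\ge|U'|$. By (3) and (7),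
$$n(U'')\ge\int\varphi\,dn\ge\frac1\pi\big(|U|+|U'\setminus U|\big)-\frac1{2\pi}|U'\setminus U|\ge\frac{|U|}\pi=\#S.$$
By (6), a point $a\in Z\cap U''$ lies within $1.6R(a)+1.26$ of some $x\in S$, and this is at most $2R(a)$ since $0.4R(a)\ge1.6$. So $a\in N(S)$, and $\#N(S)\ge\#S$.

**Step 2.** *This step shows that finite sets of zeros have enough lattice points as neighbors.* Now we need an upper bound on a number of zeros, so we apply the construction to the complement. Let $S\subset Z$ be finite and nonempty. Then $N(S)\subset\Lambda$ is finite and nonempty. Let $U=\bigcup_{x\in\Lambda\setminus N(S)}Q_x$. It is nonempty and closed, and $\mathbb C\setminus U$ is bounded with area $\pi\#N(S)$. If some $a\in S$ were in $U''$, then by (6) some $x\in\Lambda\setminus N(S)$ would satisfy $|x-a|\le1.6R(a)+1.26\le2R(a)$, so that $x\in N(S)$, a contradiction. Hence $S\cap U''=\emptyset$. The function $g=1-\varphi$ is therefore $1$ on $S$ and vanishes on $U'\supset U$. So $g\in C_c^\infty$, $0\le g\le1$ and $\int g\,dm\le|\mathbb C\setminus U'|=|\mathbb C\setminus U|-|U'\setminus U|$.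 Since $\Delta g=-\Delta\varphi$, (3) and (7) give
$$\#S\le\int g\,dn\le\frac1\pi\big(|\mathbb C\setminus U|-|U'\setminus U|\big)+\frac1{2\pi}|U'\setminus U|\le\frac{|\mathbb C\setminus U|}\pi=\#N(S).$$

**Step 3.** *This step assembles the matching.* By Hall's theorem on either side there are injections $\Lambda\to Z$ and $Z\to\Lambda$ along edges, and Cantor–Bernstein gives a bijection along edges. $\square$

## 10. From a matching to an invariant matching

Almost every realization now has a perfect matching with $|M(x)-x|\le\frac83R(x)$. Two things are missing: it must be chosen measurably, and the law must be invariant. A choice that depends on an enumeration of $\Lambda$ is not invariant, so we average it over translations and pass to a limit.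

**Step 1.** *This step chooses a perfect matching $M^0$ measurably.* Enumerate $\Lambda=\{x_1,x_2,\dots\}$ and, measurably, the points $a_1,a_2,\dots$ of $Z$ by modulus, with ties broken by argument. (There are infinitely many, by Lemma 8.) Since $R$ is continuous and each $R(z)$ is a random variable, each $R(a_j)$ is a random variable, so the indicators $\mathbf 1\{x_i\sim a_j\}$ are too. For distinct $j_1,\dots,j_k$ let $\mathcal E(j_1,\dots,j_k)$ be the event that some perfect matching sends $x_i$ to $a_{j_i}$ for $i\le k$. It occurs if and only if $x_i\sim a_{j_i}$ for $i\le k$ and the graph with $x_1,\dots,x_k,a_{j_1},\dots,a_{j_k}$ deleted has a perfect matching. All degrees are finite, so by Hall's theorem, Cantor–Bernstein and the trivial converse, the reduced graph has a perfect matching if and only if Hall's condition holds in it for every finite set of vertices on either side. These are countably many conditions on the adjacency indicators, so $\mathcal E(j_1,\dots,j_k)$ is measurable.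

Let $M^0(x_k)=a_{j_k}$, where recursively $j_k$ is the least index such that $\mathcal E(j_1,\dots,j_k)$ occurs. Such an index exists: a perfect matching exists to begin with, and a perfect matching witnessing $\mathcal E(j_1,\dots,j_{k-1})$ sends $x_k$ somewhere. So $M^0$ is a measurable injection along edges. It is onto: given $a\in Z$, choose $k$ so large that the finitely many neighbors of $a$ are among $x_1,\dots,x_k$. A perfect matching witnessing $\mathcal E(j_1,\dots,j_k)$ sends one of these $x_i$ to $a$, and it agrees with $M^0$ there. Put $D^0(x)=M^0(x)-x$; by (8), $|D^0(x)|\le\frac83R(x)$.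

**Step 2.** *This step averages.* Consider $X=(D^0,R|_\Lambda,Z)$ as a random element of the Polish space $\mathbb C^\Lambda\times[0,\infty)^\Lambda\times\mathcal N$, where $\mathcal N$ is the space of locally finite counting measures with the vague topology (convergence of integrals of functions in $C_c$). Let
$$\theta_\lambda(D,R,Z)=(D(\cdot+\lambda),R(\cdot+\lambda),Z-\lambda),$$
a continuous map. Let $P_N$ be the law of $\theta_{\lambda_N}X$, with $\lambda_N$ uniform on $\sqrt\pi\{0,\dots,N-1\}^2$ and independent of $X$. Note that $x+D^0(x+\lambda)=M^0(x+\lambda)-\lambda$, so under $P_N$ the map $x\mapsto x+D(x)$ is a.s. a bijection from $\Lambda$ to $Z$.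

By stationarity of $(Z,R)$ the $(R,Z)$-marginal of $P_N$ does not depend on $N$. A single law on a Polish space is tight, so for $\varepsilon>0$ some compact $\mathcal K\subset[0,\infty)^\Lambda\times\mathcal N$ has mass at least $1-\varepsilon$. On $\mathcal K$ each $R(x)$ is bounded by some $\rho_x$. As $|D(x)|\le\frac83R(x)$ holds $P_N$-a.s., $P_N$ gives mass at least $1-\varepsilon$ to the compact set $\prod_x\bar D(0,\frac83\rho_x)\times\mathcal K$. So $(P_N)$ is tight, and by Prokhorov's theorem it has a subsequential limit $P$.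

For each of the two generators $e$ of $\Lambda$, the laws of $\lambda_N$ and $\lambda_N+e$ differ on $N$ of $N^2$ atoms on each side, so $P_N$ and its image under $\theta_e$ differ by at most $2/N$ in total variation. In the limit $\int f\,dP=\int f\circ\theta_e\,dP$ for bounded continuous $f$, so $P$ is $\Lambda$-invariant. Its $(R,Z)$-marginal is that of $(R|_\Lambda,Z)$.

**Step 3.** *This step shows that the limit is still a perfect matching.* Something must be checked here. On $\mathbb Z$, let $M_k(x)=x+1$ for $0\le x<k$, $M_k(k)=0$, and $M_k(x)=x$ otherwise. These are bijections, but their pointwise limit misses $0$. What saves us is the bound by the Lipschitz function $R$.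

By Skorokhod's theorem realize $(D_k,R_k,Z_k)\to(D,R,Z)$ a.s. along the subsequence, where a.s. the limit $Z$ is simple, $R_k$ is $\frac18$-Lipschitz on $\Lambda$, $|D_k|\le\frac83R_k$, and $M_k(x)=x+D_k(x)$ is a bijection $\Lambda\to Z_k$. Let $M(x)=x+D(x)=\lim M_k(x)$. Recall that vague convergence gives $\limsup Z_k(\mathcal C)\le Z(\mathcal C)$ for compact $\mathcal C$ and $\liminf Z_k(\mathcal O)\ge Z(\mathcal O)$ for bounded open $\mathcal O$.

* *$M(x)\in Z$.* Otherwise a small closed disc around $M(x)$ carries no point of $Z$, but it contains $M_k(x)\in Z_k$ for all large $k$, a contradiction.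
* *$M$ is injective.* If $M(x)=M(x')=a$ with $x\ne x'$, take a small closed disc around $a$ containing only the point $a$ of $Z$. For large $k$ it contains the distinct points $M_k(x),M_k(x')$ of $Z_k$, a contradiction, as $Z$ is simple.
* *$M$ is surjective.* Let $a\in Z$. There are $a_k\in Z_k$ with $a_k\to a$; write $a_k=M_k(x_k)$ and let $b\in\Lambda$ be nearest to $a$. Then $|x_k-a_k|\le\frac83R_k(x_k)\le\frac83R_k(b)+\frac13|x_k-b|$, so $\frac23|x_k-b|\le\frac83R_k(b)+|a_k-b|$. As $R_k(b)\to R(b)$, the sequence $(x_k)$ is bounded. Along a further subsequence $x_k=x$ is constant, and $M(x)=\lim M_k(x)=\lim a_k=a$.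

**Step 4.** *This step concludes the proofs of Theorems 1 and 3.* Under $P$, $M$ is a.s. a perfect matching from $\Lambda$ to a point process with the law of the original $Z$, and the pair is $\Lambda$-invariant. Sampling $D$ from its regular conditional law under $P$ given the point process, evaluated at the original $Z$, realizes $M$ on a common probability space with the original process (with $F$, in the case $Z=Z_F$). The condition $|D(0)|\le\frac83R(0)$ is closed, so it holds $P$-a.s., and $R(0)$ satisfies (4). So for $\frac38r\ge2A$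
$$\mathbb P(\|M(0)\|\ge r)\le\mathbb P\big(R(0)\ge\tfrac38r\big)\le C_A\sum_{k:\,2^k>3r/(16A)}4^kp(2^k).\tag{9}$$
As $A$ depends only on $K$, this is Theorem 3. For the GEF, $p(s)=e^{-s^4}$. With $\rho=3r/(16A)$ the sum is at most $e^{-\rho^4/2}\sum_{k\ge1}4^ke^{-2^{4k}/2}$, a constant times $e^{-\rho^4/2}$. So the right side of (9) is at most $e^{-cr^4}$ for some $c>0$ and all large $r$. This is Theorem 1: the assertion in question is true. $\blacksquare$

## 11. Sharpness, and the size of the largest displacement in $B_L$

We prove Theorem 2. Parts 1 and 2 are short.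

**Part 1.** Theorem 1 gives the upper bound. Every perfect matching has $\|M(0)\|\ge r$ when $Z_F\cap B_r=\emptyset$, so (2) (or fact (i)) gives the lower bound. For the identity, $M$ is a bijection and $D(x)$ has the law of $D(0)$, so
$$\mathbb E\#\{a\in Z_F\cap Q:|M^{-1}(a)-a|\in B\}=\sum_{x\in\Lambda}\mathbb P\big(x+D(x)\in Q,\ |D(x)|\in B\big)=\sum_{x\in\Lambda}\mathbb P\big(D(0)\in Q-x,\ |D(0)|\in B\big).$$
The half-open cells $Q-x$, $x\in\Lambda$, partition the plane, so this equals $\mathbb P(|D(0)|\in B)$. $\square$

**Part 2.** All $D(x)$ have the law of $D(0)=M(0)$. By Theorem 1, for large $m$, $\mathbb P(|D(0)|\ge C(\log2^m)^{1/4})\le2^{-cC^4m}$, while $\#(\Lambda\cap B_{2^{m+1}})=O(4^m)$. If $cC^4>2$, the products are summable, and by Borel–Cantelli a.s. for all large $m$ every $x\in\Lambda\cap B_{2^{m+1}}$ has $|D(x)|<C(\log2^m)^{1/4}$. For $2^m\le L\le2^{m+1}$ this is at most $C(\log L)^{1/4}$. $\square$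

**Part 3.** The idea is to try the event of Lemma 1 at about $L$ well separated places in $B_L$. Each attempt succeeds with probability at least $L^{-1/2}$ if $r$ is a small multiple of $(\log L)^{1/4}$, and the attempts are nearly independent.

**Step 1.** *This step reduces the claim to the existence of holes.* It suffices to find a small absolute $c_0>0$ such that a.s. for all large $m$, with $L=2^m$ and $r=c_0(\log L)^{1/4}$, some $D(w,r)$ with $w\in B_L$ is free of zeros. Indeed, the lattice point $x$ nearest to $w$ lies in $B_{L+2}$, and every bijection $M$ has $|M(x)-x|\ge|M(x)-w|-1.26\ge r-1.26$. The event does not involve $M$, so this holds for all bijections at once. For $2^m+2\le L'\le2^{m+1}+2$ the maximum over $B_{L'}$ is at least $c_0(\log2^m)^{1/4}-1.26$, and $\log L'\le\log2^{m+2}$, so the $\liminf$ is at least $c_0$.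

**Step 2.** *This step sets up the attempts.* Let $m$ be large, $N=\lceil16r^2\rceil\le17r^2$, and let $w_1,\dots,w_J$, $J=\lfloor L\rfloor$, be distinct points of $(\log L)\mathbb Z^2\cap B_L$. This is possible for large $L$, since that set has of order $L^2/(\log L)^2$ points. Write $F_{w_j}(z)=\sum_n\zeta^{(j)}_nz^n/\sqrt{n!}$. For fixed $j$ the $\zeta^{(j)}_n$ are i.i.d. standard complex Gaussians, since $F_{w_j}$ has the law of $F$. Put
$$H_j=\{|\zeta^{(j)}_0|>2,\ |\zeta^{(j)}_n|\le\tfrac12e^{-r^2}\ (1\le n\le N)\},\qquad T_j=\{|\zeta_n^{(j)}|\le2^{n/2}\ \forall n>N\}.$$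
By Lemma 1, on $H_j\cap T_j$ the function $F_{w_j}$ has no zero in $\bar D(0,r)$, so $Z_F\cap D(w_j,r)=\emptyset$. It remains to show that $\mathbb P(\bigcup_jT_j^c)$ and $\mathbb P(\bigcap_jH_j^c)$ are summable over $L=2^m$.

**Step 3.** *This step disposes of the tails.* We have $\mathbb P(\bigcup_jT_j^c)\le L\sum_{n>N}e^{-2^n}\le2Le^{-2^N}$. Here $2^N\ge2^{16c_0^2\sqrt{\log L}}$, which exceeds $2\log L$ for large $L$. So the bound is at most $2/L$, summable over $L=2^m$.

**Step 4.** *This step shows that the coefficients at different places are almost uncorrelated.* For $w=w_j$, $w'=w_l$, $j\ne l$, put $d=|w-w'|\ge\log L$. As in Section 3,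
$$\mathbb E F_w(z)\overline{F_{w'}(z')}=\exp\!\Big(z\bar z'+z(\bar w'-\bar w)+\bar z'(w-w')+w\bar w'-\tfrac{|w|^2+|w'|^2}2\Big),$$
and $\operatorname{Re}(w\bar w')-\frac{|w|^2+|w'|^2}2=-\frac{d^2}2$. So for $|z|=|z'|=1$ the modulus is at most $e^{1+2d-d^2/2}$. The number $\mathbb E\zeta^{(j)}_n\overline{\zeta^{(l)}_{n'}}/\sqrt{n!\,n'!}$ is the coefficient of $z^n\bar z'^{\,n'}$. Hence Cauchy's estimate on $|z|=|z'|=1$ gives, for $n,n'\le N$,
$$\big|\mathbb E\zeta^{(j)}_n\overline{\zeta^{(l)}_{n'}}\big|\le\sqrt{n!\,n'!}\;e^{1+2d-d^2/2}\le N^Ne^{1+2d-d^2/2}\le e^{-(\log L)^2/4}$$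
for large $L$: the exponent $1+2d-d^2/2$ decreases for $d\ge2$, and $N\log N=o(\log L)$ because $N=O(\sqrt{\log L})$.

**Step 5.** *This step compares with independent variables.* The $\nu=J(N+1)\le L^2$ variables $\zeta^{(j)}_n$, $n\le N$, are jointly complex Gaussian, since they are obtained from the $\zeta_n$ by complex linear operations. Their covariance matrix $\Sigma$ has identity diagonal blocks, and its other entries are bounded by $e^{-(\log L)^2/4}$. Bounding the operator norm of $\Sigma-I$ by the maximal row sum, $(1-\varepsilon)I\le\Sigma\le(1+\varepsilon)I$ with $\varepsilon=L^2e^{-(\log L)^2/4}$. So $\det\Sigma\ge(1-\varepsilon)^\nu$ and $\Sigma^{-1}\ge(1+\varepsilon)^{-1}I$, and the density satisfies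
$$\pi^{-\nu}(\det\Sigma)^{-1}e^{-x^*\Sigma^{-1}x}\le\Big(\frac{1+\varepsilon}{1-\varepsilon}\Big)^\nu\cdot\frac{e^{-|x|^2/(1+\varepsilon)}}{(\pi(1+\varepsilon))^\nu}.$$
The last fraction is the density of i.i.d. complex Gaussians of variance $1+\varepsilon$. The prefactor tends to $1$, since $\nu\varepsilon\le L^4e^{-(\log L)^2/4}\to0$. Hence for large $L$
$$\mathbb P\Big(\bigcap_jH_j^c\Big)\le2(1-p')^J,$$
where $p'$ is the probability of $H_1$ when its variables are i.i.d. complex Gaussians of variance $1+\varepsilon\le2$.

**Step 6.** *This step bounds $p'$ and chooses $c_0$.* For variance $1+\varepsilon\in[1,2]$, the modulus exceeds $2$ with probability $e^{-4/(1+\varepsilon)}\ge e^{-4}$, and is at most $\frac12e^{-r^2}$ with probability at least $1-\exp(-e^{-2r^2}/8)\ge e^{-2r^2}/16$, using $1-e^{-y}\ge y/2$ on $[0,1]$. Since $N\le17r^2$ and $r\ge1$ for large $L$,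
$$p'\ge e^{-4}\big(e^{-2r^2}/16\big)^{17r^2}\ge e^{-100r^4}=L^{-100c_0^4},$$
because $34r^4+17(\log16)r^2+4\le(34+47.2+4)r^4$. Choose $c_0$ with $100c_0^4\le\frac12$. Then $(1-p')^J\le\exp(-\lfloor L\rfloor L^{-1/2})$, which is summable over $L=2^m$. By Borel–Cantelli, a.s. for all large $m$ all $T_j$ occur and some $H_j$ occurs, so some $D(w_j,r)$ with $w_j\in B_L$ is free of zeros. By Step 1 this proves Part 3, with $c'=c_0$. $\blacksquare$
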